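# Unique pseudo-expectations without aperiodicity

## 1. Scalars, matrices and $C[0,1]$: uniqueness and aperiodicity agree

Two properties of an inclusion $\mathcal A\subseteq\mathcal B$ both express that $\mathcal A$ sits in $\mathcal B$ so as to control it: $\mathcal B$ has only one generalized expectation onto $\mathcal A$, and every element of $\mathcal B$ can be cut down, locally, to an element of $\mathcal A$. The second implies the first. Does the first imply the second? The answer that one would first guess is yes. We make the two notions precise and test this guess.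

Throughout, $\mathcal A$ is unital, ideals are closed and two-sided, "ucp" means unital completely positive, and $\mathcal D_+^1$ is the set of norm-one positive elements of $\mathcal D$.

**Definition 1 ($C^*$-inclusion).** An inclusion $\mathcal A\subseteq\mathcal B$ of $C^*$-algebras with $1_{\mathcal B}=1_{\mathcal A}$.

**Definition 2 (injective envelope, in the sense of Hamana).** $I(\mathcal A)$ is a $C^*$-algebra containing $\mathcal A$ unitally that is injective (a ucp map from an operator system into $I(\mathcal A)$ extends to any larger operator system) and rigid (a ucp map $I(\mathcal A)\to I(\mathcal A)$ that fixes $\mathcal A$ pointwise is the identity).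

Example: if $\mathcal A$ is itself injective, such as $\mathcal A=M_n$, then $I(\mathcal A)=\mathcal A$, because rigidity is then trivial.

**Definition 3 (pseudo-expectation).** A ucp map $\Psi:\mathcal B\to I(\mathcal A)$ with $\Psi(a)=a$ for all $a\in\mathcal A$. The inclusion has a unique pseudo-expectation if there is exactly one such map.

Example: a conditional expectation $\mathcal B\to\mathcal A$ is a pseudo-expectation whose values happen to lie in $\mathcal A$.

**Definition 4 (hereditary subalgebra, aperiodicity).** A $C^*$-subalgebra $\mathcal D\subseteq \mathcal A$ is hereditary if $\mathcal D\mathcal A\mathcal D\subseteq\mathcal D$; the set of non-zero ones is $\mathbb H(\mathcal A)$. The inclusion $\mathcal A\subseteq\mathcal B$ is aperiodic if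
$$(\forall b \in \mathcal{B})(\forall \mathcal{D} \in \mathbb{H}(\mathcal{A}))(\forall \varepsilon > 0)(\exists d \in \mathcal{D}_+^1)(\exists a \in \mathcal{A})\quad \|dbd - a\| < \varepsilon .$$

Examples: $C_0(U)\subseteq C(X)$ for $U$ open, and $pM_np\subseteq M_n$ for a projection $p$. For $x\ge0$ in $\mathcal A$ we write $\mathrm{her}(x)=\overline{x\mathcal Ax}$.

It is known (Kwaśniewski–Meyer) that every aperiodic inclusion has a unique pseudo-expectation. The question, taken from Vrej Zarikian, "Unique Pseudo-Expectations for Dynamical $C^*$-Inclusions", arXiv:2608.00392 (2026), is whether the converse holds.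

Scalars: $\mathcal A=\mathbb C$. Pseudo-expectations are the states of $\mathcal B$, and states separate points, so uniqueness means $\mathcal B=\mathbb C$. For aperiodicity, the only choice is $\mathcal D=\mathbb C$, $d=1$, so every $b$ must be within every $\varepsilon$ of $\mathbb C$: again $\mathcal B=\mathbb C$. The properties agree.

Matrices: $\mathcal A=M_n$. Let $\mathcal C$ be the commutant of $M_n$ in $\mathcal B$. Then $\mathcal B=M_n\otimes\mathcal C$, since $b=\sum_{i,j}e_{ij}c_{ij}$ with $c_{ij}=\sum_k e_{ki}be_{jk}\in\mathcal C$. A pseudo-expectation $\Phi:\mathcal B\to M_n$ is an $M_n$-bimodule map (Fact 2 below), so $\Phi(c)$ commutes with $M_n$ for $c\in\mathcal C$, hence is a scalar $\omega(c)$, and $\Phi=\mathrm{id}\otimes\omega$ with $\omega$ a state. Every state occurs. So uniqueness means $\mathcal C=\mathbb C$, that is, $\mathcal B=M_n$. If the inclusion is aperiodic, take a rank-one projection $p$ and $\mathcal D=pM_np=\mathbb Cp$, so that $d=p$. For $c\in\mathcal C$ and $\|pcp-a\|<\varepsilon$, compressing by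 $p$ gives $\|p\otimes c-sp\|<\varepsilon$ where $pap=sp$, so $\|c-s\|<\varepsilon$. As $\varepsilon$ is arbitrary, $c\in\mathbb C$. Again the properties agree.

Two inclusions of $C[0,1]$. First embed $a\mapsto(a,a(0))$ into $C[0,1]\oplus\mathbb C$. Given $b=(g,s)$ and $\mathcal D=C_0(U)$ with $U\neq\emptyset$ open, choose $d\in\mathcal D_+^1$ with $d(0)=0$. Then $dbd=(d^2g,0)$ is exactly the image of $a=d^2g$. So the inclusion is aperiodic, and by the theorem of Kwaśniewski–Meyer it has a unique pseudo-expectation. Secondly, embed $a\mapsto(a,a)$ into $C[0,1]\oplus C[0,1]$. The two coordinate projections are different pseudo-expectations. With $b=(1,0)$ we get $dbd=(d^2,0)$, whose distance to $(a,a)$ is $\max(\|d^2-a\|,\|a\|)\ge\frac12$. So neither property holds.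

The guess passes every test so far. It is nevertheless false. We shall prove that it fails for the CAR algebra $M_{2^\infty}$ (separable, simple, nuclear) with a separable $\mathcal B$ (Theorem 1), find exactly the algebras $\mathcal A$ for which it is true (Theorem 2), and make the expectation in the counterexample faithful (Theorem 3).

## 2. Extension, rigidity, bimodule maps and rank-one sums

Inner products are linear in the first variable, and $|\alpha\rangle\langle\beta|\,v=\langle v,\beta\rangle\alpha$.

**Fact 1.** Pseudo-expectations exist. If $\mathcal A\subseteq\mathcal B\subseteq\hat{\mathcal B}$ and $\mathcal A\subseteq\hat{\mathcal B}$ has a unique pseudo-expectation, then so does $\mathcal A\subseteq\mathcal B$.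

*Proof.* Extend the inclusion $\mathcal A\to I(\mathcal A)$ to $\mathcal B$ by injectivity. By the same token two different pseudo-expectations on $\mathcal B$ would extend to two different ones on $\hat{\mathcal B}$. $\square$

**Fact 2 (Choi).** If a ucp map $\Phi$ restricts to a $*$-homomorphism on $\mathcal A$, then $\Phi(axa')=\Phi(a)\Phi(x)\Phi(a')$ for $a,a'\in\mathcal A$. In particular pseudo-expectations are $\mathcal A$-bimodule maps.

**Fact 3.** Let $\mathcal B=C^*(\mathcal A,T)$ with $T\ge0$, and suppose $\Phi(T)=0$ for every pseudo-expectation $\Phi$. Then the pseudo-expectation is unique.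

*Proof.* Let $\Phi$ be a pseudo-expectation and $x\in\mathcal B$. By the Schwarz inequality,
$$\Phi(Tx)\Phi(Tx)^*\le\Phi(Txx^*T)\le\|x\|^2\Phi(T^2)\le\|x\|^2\|T\|\Phi(T)=0 .$$
A word in $\mathcal A\cup\{T\}$ that contains $T$ can be cut at its first $T$: it is $aTx$ with $a\in\mathcal A$ and $x\in\mathcal B$. So $\Phi(aTx)=a\Phi(Tx)=0$. These words together with $\mathcal A$ span a dense subspace, on which $\Phi$ is therefore determined. $\square$

**Fact 4.** Let $\Phi$ be a pseudo-expectation, $\Phi(b)=0$, $\mathcal D\in\mathbb H(\mathcal A)$ and $\|dbd\|\ge1$ for all $d\in\mathcal D_+^1$. Then the inclusion is not aperiodic.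

*Proof.* Suppose $\|dbd-a\|<\frac12$. Apply $\Phi$: since $\Phi(dbd)=d\Phi(b)d=0$, we get $\|a\|<\frac12$, so $\|dbd\|<1$, a contradiction. $\square$

Facts 3 and 4 pull in opposite directions. We want an operator that no pseudo-expectation sees, but that no $d$ can make small. Rank-one operators will do this, through the next estimate.

**Fact 5.** For vectors $\alpha,\beta$ in a Hilbert space $H$ and operators $v_1,\dots,v_N$ on $H$,
$$\Big\|\sum_i v_i^*|\alpha\rangle\langle\beta|v_i\Big\|\le M^2\|\alpha\|\|\beta\|,\qquad M=\sup_{\|c\|_2\le1}\Big\|\sum_i c_iv_i^*\Big\|. \tag{1}$$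

*Proof.* Define $R_\alpha:\mathbb C^N\to H$ by $R_\alpha c=\sum_ic_iv_i^*\alpha$. Then $\|R_\alpha\|\le M\|\alpha\|$. Since $v_i^*|\alpha\rangle\langle\beta|v_i=|v_i^*\alpha\rangle\langle v_i^*\beta|$, the sum is $R_\alpha R_\beta^*$. $\square$

**Fact 6.** (i) If $x\in\mathcal A_+$, then $x\in\mathrm{her}(x)$, and $\mathrm{her}(x)\subseteq\mathcal D$ for every hereditary $\mathcal D\ni x$. (ii) A hereditary subalgebra of a hereditary subalgebra of $\mathcal A$ is hereditary in $\mathcal A$. (iii) Let $z\in\mathcal A_+$, $\|z\|=1$, $0<s<1$. Then $\mathrm{her}((z-s)_+)$ is non-zero, is contained in every hereditary subalgebra that contains $z$, and each of its elements $x$ satisfies $x^*zx\ge s\,x^*x$ and $\|zx-x\|\le(1-s)\|x\|$.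

*Proof.* (i) $x^2=x1x\in\mathrm{her}(x)$, so $x=(x^2)^{1/2}\in\mathrm{her}(x)$; the rest is clear. (ii) Let $F\subseteq\mathcal D\subseteq\mathcal A$ be the two steps, $f,f'\in F$, $a\in\mathcal A$, and $(u_i)$ an approximate unit of $F$. Then $faf'=\lim f(u_iau_i)f'$, with $u_iau_i\in\mathcal D$, so $faf'\in F$. (iii) Put $e=(z-s)_+$. It is non-zero because $\|z\|=1>s$, and it lies in every hereditary subalgebra that contains $z$ because $(r-s)_+$ vanishes at $r=0$. Since $(z-s)_-e=0$, also $(z-s)_-x=0$, so $x^*(z-s)x=x^*(z-s)_+x\ge0$. With $h(r)=\min(1-r,1-s)$ on $[0,1]$ we have $(1-z)e=h(z)e$, hence $(1-z)x=h(z)x$, and $\|h(z)\|\le1-s$. $\square$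

## 3. What an injective envelope does to rank-one operators

Let us try to prove the guess. Suppose that the failure of aperiodicity has produced two states $\omega^\pm$ of $\mathcal B$ that agree on $\mathcal A$ and differ at $b=b^*$. We want to turn them into two pseudo-expectations. Take the GNS representation $(\rho^\pm,\eta^\pm)$ of $\omega^\pm$ and compress $\rho^\pm$ to $\overline{\rho^\pm(\mathcal A)\eta^\pm}$. Both of these spaces are the GNS space $G$ of the same state of $\mathcal A$, with the same cyclic vector $\eta$. So we obtain ucp maps $\theta^\pm:\mathcal B\to B(G)$ that extend one and the same representation $\pi$ of $\mathcal A$. If $\pi$ is faithful, extend $\pi^{-1}:\pi(\mathcal A)\to\mathcal A$ to a ucp map $\Delta:B(G)\to I(\mathcal A)$. Then $\Delta\theta^+$ and $\Delta\theta^-$ are pseudo-expectations.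

Are they different? All that we know about $\theta^+(b)-\theta^-(b)$ is that its matrix coefficient at the single vector $\eta$ is non-zero. So we need $\Delta$ to notice what happens at one vector. For $M_n$ it does. For the CAR algebra it does not, and this is where the attempt stops.

**Notation for the CAR algebra.** Let $\mathcal A=M_{2^\infty}=\bigotimes_1^\infty M_2$, let $\mathcal A_k$ be the first $k$ tensor factors, and let $\{e^{(k)}_{ij}\}_{i,j\le2^k}$ be matrix units for the copy of $M_{2^k}$ in the factors $k+1,\dots,2k$. Put $v_{ij}=v_{ij}^{(k)}=2^{-k/2}e_{ij}^{(k)}$. On any $C^*$-algebra that contains $\mathcal A$ unitally, let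
$$\psi_k(y)=\sum_{i,j}v_{ij}^*\,y\,v_{ij}.$$

Since $\sum_{i,j} v_{ij}^*v_{ij}=2^{-k}\sum_{i,j}e_{jj}^{(k)}=1$, the map $\psi_k$ is ucp. It fixes $\mathcal A_k$, because the $v_{ij}$ commute with $\mathcal A_k$. So $\psi_k(a)\to a$ for all $a\in\mathcal A$: if $a'\in\mathcal A_m$ and $k\ge m$, then $\|\psi_k(a)-a\|\le2\|a-a'\|$. The operator norm is at most the Hilbert–Schmidt norm, so
$$\Big\|\sum_{i,j} c_{ij}v_{ij}^*\Big\|\le2^{-k/2}\|c\|_2 .\tag{2}$$
Thus $\psi_k$ tends to the identity on $\mathcal A$, while (1) and (2) show that on rank-one operators it tends to $0$. The next lemma says that $I(\mathcal A)$ takes the side of $\mathcal A$.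

**Lemma A.** Let $\mathcal A=M_{2^\infty}$ and $y\in I(\mathcal A)$. If $\|\psi_k(y)\|\to0$, then $y=0$.

*Proof.* Let $Q=\ell^\infty(\mathbb N,I(\mathcal A))/c_0(\mathbb N,I(\mathcal A))$, which contains $\mathcal A$ as the classes of constant sequences. By injectivity there is a ucp map $\theta:Q\to I(\mathcal A)$ with $\theta([a,a,\dots])=a$ for $a\in\mathcal A$. The map $y\mapsto\theta([(\psi_k(y))_k])$ is ucp on $I(\mathcal A)$, and it fixes $\mathcal A$ because $\psi_k(a)\to a$. By rigidity it is the identity. If $\psi_k(y)\to0$, then $y=\theta(0)=0$. $\square$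

**Remark.** Let $\pi$ be a faithful unital representation of $M_{2^\infty}$ on $G$, and let $\Delta:B(G)\to I(\mathcal A)$ be ucp with $\Delta\circ\pi=\mathrm{id}$. Then $\Delta$ kills every rank-one operator $t=|\alpha\rangle\langle\beta|$. Indeed $\|\psi_k(t)\|\le2^{-k}\|\alpha\|\|\beta\|$ by (1) and (2), while $\psi_k(\Delta(t))=\Delta(\psi_k(t))$ by Fact 2, so $\Delta(t)=0$ by Lemma A. One matrix coefficient is invisible to $\Delta$.

The remark not only stops the proof; it suggests where to look for a counterexample.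

## 4. A dense family of rank-one projections

Represent $M_{2^\infty}$ by $\sigma$ on $H$ and adjoin $T=|\xi\rangle\langle\xi|$ for one unit vector $\xi$. Pseudo-expectations kill $T$, as in the remark. But $T$ does not violate the aperiodicity condition. Let $\mathcal D\in\mathbb H(\mathcal A)$ and $z\in\mathcal D_+^1$, and put $d_i=z^{1/2}e^{(k)}_{ii}z^{1/2}\in\mathcal D$ for $i\le2^k$. Then $\sum_id_i=z\le1$ and $d_i^2\le d_i$, so $\sum_i\|\sigma(d_i)\xi\|^2\le1$, and some $i$ has $\|\sigma(d_i)\xi\|^2\le2^{-k}$. Also $\|d_i\|=\|e_{ii}^{(k)}ze_{ii}^{(k)}\|$. If $z'\in\mathcal A_k$ is close to $z$, then $\|e_{ii}^{(k)}z'e_{ii}^{(k)}\|=\|z'\|$, so for large $k$ all $\|d_i\|\ge\frac12$. Normalizing gives $d\in\mathcal D_+^1$ with $\|dTd\|=\|\sigma(d)\xi\|^2\le4\cdot2^{-k}$, as small as we like, and $a=0$ works.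

So a single vector can be avoided by $d$. The idea is to use all directions at once, each in its own direct summand. Then no $d$ can avoid them, while the averages $\psi_k$ act on each summand separately and still make $T$ small.

**Theorem 1.** Let $\mathcal A=M_{2^\infty}$, faithfully and unitally represented by $\sigma$ on a separable Hilbert space $H$. Let $(\xi_n)$ be dense in the unit sphere of $H$, let $\rho=\bigoplus_n\sigma$ on $\bigoplus_nH$, and let
$$T=\bigoplus_n|\xi_n\rangle\langle\xi_n|,\qquad\mathcal B=C^*(\rho(\mathcal A),T).$$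
Then $\mathcal A\cong\rho(\mathcal A)\subseteq\mathcal B$ has a unique pseudo-expectation but is not aperiodic.

Here $\mathcal A$ is separable, simple and nuclear, and $\mathcal B$ is separable, since it is generated by a separable algebra and one element.

**Step 1: every pseudo-expectation kills $T$.** This gives uniqueness. By (1) in each summand and (2), $0\le\psi_k(T)\le2^{-k}$. Let $\Phi$ be a pseudo-expectation. By Fact 2, $\psi_k(\Phi(T))=\Phi(\psi_k(T))\to0$. So $\Phi(T)=0$ by Lemma A, and the pseudo-expectation is unique by Fact 3.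

**Step 2: no $d$ makes $T$ small.** This denies aperiodicity. For $d\in\mathcal A_+^1$ we have $dTd=\bigoplus_n|\sigma(d)\xi_n\rangle\langle\sigma(d)\xi_n|$, so
$$\|dTd\|=\sup_n\|\sigma(d)\xi_n\|^2=\|\sigma(d)\|^2=1.$$
Now apply Fact 4 with $b=T$ and $\mathcal D=\mathcal A$. $\square$

So aperiodicity is strictly stronger than uniqueness of the pseudo-expectation.

## 5. Abelian hereditary subalgebras and essential type I ideals

For which $\mathcal A$ was the guess right? In Section 3 the map $\Delta$ notices a single vector when $|\eta\rangle\langle\eta|$ lies in the image of $\mathcal A$. An abelian hereditary subalgebra is what makes this happen.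

**Theorem 2.** For a unital $C^*$-algebra $\mathcal A$ the following are equivalent:

(a) every $C^*$-inclusion $\mathcal A\subseteq\mathcal B$ with a unique pseudo-expectation is aperiodic;

(b) every non-zero closed ideal of $\mathcal A$ contains a non-zero abelian hereditary $C^*$-subalgebra of $\mathcal A$ (equivalently, $\mathcal A$ has an essential type I ideal).

If (b) fails and $\mathcal A$ is separable, then a counterexample $\mathcal B$ to (a) can be chosen separable.

Examples. If $\mathcal A$ is abelian, an ideal is itself an abelian hereditary subalgebra, so (b) holds. For $\mathcal A=B(H)$, every non-zero ideal contains a rank-one projection $p$, and $p\mathcal Ap=\mathbb Cp$, so (b) holds. For $\mathcal A=M_{2^\infty}$ condition (b) fails. Indeed, let $F\ne0$ be abelian and hereditary, $z\in F_+^1$, and $z'\in(\mathcal A_k)_+$ close to $z$. The elements $ze_{12}^{(k)}z$ and $ze_{21}^{(k)}z$ of $F$ commute, but their commutator is close to $z'^4(e_{11}^{(k)}-e_{22}^{(k)})$, which has norm $\|z'\|^4$, close to $1$: a contradiction.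

**Definition 5 (type I, essential).** Following Pedersen, *C\*-algebras and their automorphism groups*, §§6.1–6.2, a $C^*$-algebra is type I if each of its non-zero quotients contains a non-zero abelian element, that is, some $x\ge0$, $x\neq0$, with abelian $\mathrm{her}(x)$; equivalently, a non-zero abelian hereditary subalgebra. An ideal $K$ is essential if $K\cap L\ne0$ for every ideal $L\ne0$.

**The two forms of (b) agree.** Assume (b), and let $K$ be the ideal generated by all abelian hereditary subalgebras of $\mathcal A$. By (b) it is essential. If $J\subsetneq K$ is an ideal of $K$, hence of $\mathcal A$, then some abelian hereditary $F$ is not contained in $J$. Its image in $K/J$ is non-zero, abelian, and hereditary because $FKF\subseteq F$. So $K$ is type I.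

Conversely, let $K$ be an essential type I ideal and $L\ne0$ an ideal. Then $M=K\cap L\ne0$. Let $R=\{k\in K:kM=0\}$, an ideal of $K$ with $R\cap M=0$. So $R\ne K$, and $K/R$ contains an abelian hereditary $G\ne0$. The quotient map embeds $M$ in $K/R$ as an ideal $\bar M$, and nothing non-zero in $K/R$ annihilates $\bar M$: if $kM\subseteq R$, then $kM\subseteq R\cap M=0$, so $k\in R$. If $G\cap\bar M=0$, then $g m m^*g^*\in G\cap\bar M=0$ for $g\in G$, $m\in\bar M$. So $G\bar M=0$ and $G=0$, a contradiction. Hence $G\cap\bar M$ is non-zero, abelian, and hereditary in $\bar M\cong M$. It corresponds to a non-zero abelian hereditary subalgebra of $M$, which is hereditary in $\mathcal A$ by Fact 6(ii) and lies in $L$. $\square$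

The proof of Theorem 2 below uses only the first form of (b).

**Special cases.** For type I $\mathcal A$, in particular for abelian $\mathcal A$, the ideal $\mathcal A$ is itself essential and type I, so uniqueness and aperiodicity are equivalent for every $\mathcal B$. For simple unital $\mathcal A$ they are equivalent for all $\mathcal B$ if and only if $\dim\mathcal A<\infty$. If $\dim\mathcal A<\infty$, then $\mathcal A$ is a matrix algebra and contains a rank-one projection, so (b) holds. Conversely, let $F\neq0$ be abelian and hereditary in the simple unital $\mathcal A$, let $0\ne f\in F_+$, and let $\pi$ be an irreducible representation on $G$, faithful by simplicity. Since $\pi(\mathcal A)$ is weakly dense in $B(G)$ and $f\mathcal Af\subseteq F$ is commutative, $\pi(f)B(G)\pi(f)$ is commutative. If $\pi(f)\alpha$ and $\pi(f)\beta$ were linearly independent, then $|\pi(f)\alpha\rangle\langle\pi(f)\beta|$ and $|\pi(f)\beta\rangle\langle\pi(f)\alpha|$ would be two non-commuting elements of this set. So $\pi(f)$ has rank one. Therefore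 $\{a:\pi(a)\text{ compact}\}$ is a non-zero ideal, so it contains $1$, and $\dim G<\infty$.

## 6. Without abelian hereditary subalgebras: (a)⇒(b)

We generalize Theorem 1 to an ideal $L$ that contains no non-zero abelian hereditary subalgebra. The operator $T$ is the same. What is lost is the sequence $\psi_k$: a general $\mathcal A$ need not contain matrix algebras that commute with more and more of it. Two lemmas replace it. Lemma B turns a non-zero $y=\Phi(T)$ in the remote algebra $I(\mathcal A)$ into a non-zero element of $\mathcal A$ dominated by finitely many translates of $y$. Lemma C finds in $\mathcal A$ finite families along which translates of $y$ stay bounded while those of an element of $\mathcal A$ become large.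

**Lemma B.** Let $y\in I(\mathcal A)_+$, $y\ne0$. Then there are $0\ne z\in\mathcal A_+$ and $\gamma_1,\dots,\gamma_m\in\mathcal A$ with $z\le\sum_j\gamma_j^*y\gamma_j$.

*Proof.* Suppose there are none. We build a ucp map that fixes $\mathcal A$ and kills $y$, against rigidity. Let $S=\mathcal A+\mathrm{span}\,\mathcal Ay\mathcal A\subseteq I(\mathcal A)$, an operator system. Elements of $M_k(\mathrm{span}\,\mathcal Ay\mathcal A)$ have the form $Y=\sum_j\alpha_j^*y\beta_j$ with rows $\alpha_j,\beta_j\in M_{1,k}(\mathcal A)$.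

Claim: if $X\in M_k(\mathcal A)$ and $X+Y\ge0$, then $X':=\mathrm{Re}\,X\ge0$. First, $X+Y$ is self-adjoint, so $X+Y=X'+\mathrm{Re}\,Y$. Since $(\alpha_j-\beta_j)^*y(\alpha_j-\beta_j)\ge0$, we have $\mathrm{Re}\,Y\le\frac12\sum_j(\alpha_j^*y\alpha_j+\beta_j^*y\beta_j)$. So $X'+\sum_j\gamma_j^*y\gamma_j\ge0$, where the $\gamma_j$ are the rows $\alpha_j/\sqrt2$ and $\beta_j/\sqrt2$. If $X'_-\ne0$, multiply by $X'_-$ on both sides. As $X'_-X'X'_-=-(X'_-)^3$, we get
$$0\ne Z:=(X'_-)^3\le\sum_j(\gamma_jX'_-)^*y(\gamma_jX'_-).$$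
A positive matrix with zero diagonal is zero, so some $Z_{pp}\ne0$. The $(p,p)$ entry of the inequality reads $Z_{pp}\le\sum_jg_j^*yg_j$, where $g_j\in\mathcal A$ is the $p$-th entry of $\gamma_jX'_-$. This is what we assumed impossible, and the claim is proved.

Next, $\theta:S\to\mathcal A$, $a+Y\mapsto a$, is well defined. If $a+Y=0$ (with $k=1$), apply the claim to $\pm(a+Y)$ and $\pm i(a+Y)$ to get $\mathrm{Re}\,a=0=\mathrm{Re}(ia)$, so $a=0$. Clearly $\theta$ is linear, unital and $*$-preserving. If $X+Y\ge0$ in $M_k(S)$, then $X=X^*$ because $\theta$ is well defined and $*$-preserving, so $X=X'\ge0$ by the claim. Thus $\theta$ is ucp, and it fixes $\mathcal A$. Extend it to a ucp map $I(\mathcal A)\to I(\mathcal A)$. By rigidity the extension is the identity, so $y=\theta(y)=0$, a contradiction. $\square$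

**Lemma C.** Let $D\ne0$ be a $C^*$-algebra without non-zero abelian hereditary subalgebras. For each $n$ there are $a_1,\dots,a_n\in D$ with $\|a_i\|\le1$, $a_i^*a_k=0$ for $i\ne k$, and $\|\sum_ia_i^*a_i\|\ge n$.

So the $a_i$ have orthogonal ranges but share a starting vector; in a matrix algebra, think of $e_{11},e_{21},\dots,e_{n1}$.

*Proof.* For $i\ge1$ fix continuous $f_i:\mathbb R\to[0,1]$ supported in $(i-\frac12,i+\frac12)$ with $f_i(i)=1$. Since $f_i(0)=0$, we have $f_i(h)\in D$ for $h=h^*\in D$.

Case 1: $D$ has an irreducible representation $\pi$ of dimension $\ge n$. Let $\eta_1,\dots,\eta_n$ be orthonormal. By Kadison's transitivity theorem there are $h=h^*\in D$ with $\pi(h)\eta_i=i\eta_i$ and unitaries $u_i$ in the unitization of $D$ with $\pi(u_i)\eta_1=\eta_i$. Put $a_i=f_i(h)u_i\in D$. Then $\|a_i\|\le1$, and $a_i^*a_k=u_i^*f_i(h)f_k(h)u_k=0$ for $i\ne k$. Also $\pi(a_i)\eta_1=f_i(\pi(h))\eta_i=\eta_i$, so $\langle\sum_i\pi(a_i^*a_i)\eta_1,\eta_1\rangle=n$.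

Case 2: all irreducible representations have dimension $<n$. We show that this cannot occur. Let $m$ be the maximal dimension, attained by $\pi_0$, so $\pi_0(D)=M_m$. Choose $h=h^*\in D$ with $\pi_0(h)=\mathrm{diag}(1,\dots,m)$ and $w_i\in D$ with $\pi_0(w_i)=e_{i,i+1}$, and put
$$x=f_1(h)w_1f_2(h)w_2\cdots w_{m-1}f_m(h).$$
Then $\pi_0(x)=e_{1m}\ne0$. Let $\sigma$ be irreducible with $\sigma(x)\ne0$. Then $\sigma(f_1(h)),\dots,\sigma(f_m(h))$ are $m$ non-zero, mutually orthogonal positive operators on a space of dimension $\le m$, so each has rank $1$. Hence $\sigma(xx^*)$, whose range lies in that of $\sigma(f_1(h))$, has rank $\le1$; and this holds trivially if $\sigma(x)=0$. Therefore $\sigma$ maps the hereditary subalgebra $\overline{xx^*Dxx^*}$ onto a space of dimension $\le1$, for every irreducible $\sigma$. Irreducible representations separate points, so this non-zero hereditary subalgebra is abelian, contrary to hypothesis. $\square$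

**Proof of (a)⇒(b).** Suppose that (b) fails: $L\ne0$ is an ideal that contains no non-zero abelian hereditary subalgebra of $\mathcal A$.

**Step 1: the inclusion.** We copy Theorem 1 over $L$, and add a summand that keeps the representation of $\mathcal A$ faithful. Let $\sigma$ be a faithful nondegenerate representation of $L$ on $H$, extended to $\mathcal A$ by $\sigma(a)\sigma(l)v=\sigma(al)v$; the extension is unital. Let $\Xi$ be dense in the unit sphere of $H$ and $\rho_0$ a faithful unital representation of $\mathcal A$. Put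
$$\rho=\bigoplus_{\xi\in\Xi}\sigma\oplus\rho_0,\qquad T=\bigoplus_{\xi\in\Xi}|\xi\rangle\langle\xi|\oplus0,\qquad\mathcal B=C^*(\rho(\mathcal A),T).$$
If $\mathcal A$ is separable, choose $H$ separable and $\Xi$ countable; then $\mathcal B$ is separable.

**Step 2: two constraints on $y=\Phi(T)$.** Here we record what is known of $y$ for a pseudo-expectation $\Phi$. Apply (1) in each summand and then $\Phi$, which is a bimodule map: for all $a_1,\dots,a_N\in\mathcal A$,
$$\sum_ia_i^*ya_i\le\sup_{\|c\|_2\le1}\Big\|\sum_ic_ia_i^*\Big\|^2 .\tag{3}$$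
Secondly, let $L^\perp=\{k\in\mathcal A:kL=0\}$, an ideal. If $k\in L^\perp$, then $\sigma(k)\sigma(l)v=0$ for all $l,v$, so $\sigma(k)=0$ by nondegeneracy. Hence $T\rho(k)=0$ and $yk=0$.

**Step 3: reduction to a norm-one element of $L$.** Suppose $y\ne0$, and take $z,\gamma_j$ from Lemma B; we move $z$ into $L$. If $zL=0$, then $z$ and all $\gamma_jz$ lie in $L^\perp$, so $z^3\le\sum_j(\gamma_jz)^*y(\gamma_jz)=0$, a contradiction. So $zl\ne0$, hence $l^*zl\ne0$, for some $l\in L$. Replace $z$ by $l^*zl$ and $\gamma_j$ by $\gamma_jl$ and rescale: we may assume $z\in L_+$ and $\|z\|=1$.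

**Step 4: the contradiction.** We test the inequality of Lemma B on the families of Lemma C. Let $D=\mathrm{her}((z-\frac12)_+)\subseteq L$. By Fact 6, $D\ne0$, $x^*zx\ge\frac12x^*x$ for $x\in D$, and hereditary subalgebras of $D$ are hereditary in $\mathcal A$. So $D$ contains no non-zero abelian one. Take $a_1,\dots,a_n\in D$ from Lemma C. For $\|c\|_2\le1$,
$$\Big\|\sum_ic_ia_i^*\Big\|^2=\Big\|\sum_{i,k}c_i\bar c_ka_i^*a_k\Big\|=\Big\|\sum_i|c_i|^2a_i^*a_i\Big\|\le1 .$$
So (3), applied to $(\gamma_ja_i)_i$ with $j$ fixed, gives $\sum_ia_i^*\gamma_j^*y\gamma_ja_i\le\|\gamma_j\|^2$. Sum over $j$ and use $z\le\sum_j\gamma_j^*y\gamma_j$: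
$$\frac n2\le\Big\|\frac12\sum_ia_i^*a_i\Big\|\le\Big\|\sum_ia_i^*za_i\Big\|\le\sum_j\|\gamma_j\|^2\qquad\text{for all }n,$$
which is absurd, since the right side does not depend on $n$. So $\Phi(T)=0$ for every $\Phi$, and the pseudo-expectation is unique by Fact 3.

**Step 5: the inclusion is not aperiodic.** For $d\in L_+^1$ we have $\|dTd\|=\sup_{\xi\in\Xi}\|\sigma(d)\xi\|^2=\|\sigma(d)\|^2=1$. Apply Fact 4 with $\mathcal D=L$. So (a) fails. $\square$

## 7. Two pseudo-expectations from an abelian hereditary subalgebra: (b)⇒(a)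

Now the attempt of Section 3 can be carried through. First we place abelian subalgebras where we need them.

**Lemma D.** If (b) holds, every $\mathcal D\in\mathbb H(\mathcal A)$ contains a non-zero abelian $F\in\mathbb H(\mathcal A)$.

*Proof.* Let $L$ be the ideal generated by $\mathcal D$, and $F_0\ne0$ an abelian hereditary subalgebra of $\mathcal A$ inside $L$. If $F_0\mathcal A\mathcal D=0$, then $F_0L=0$, and $F_0\subseteq L$ gives $F_0=0$. So there is $c=fad\ne0$ with $f\in F_0$, $a\in\mathcal A$, $d\in\mathcal D$. Then $c^*c\in\mathcal D$, $cc^*\in F_0$ and $c\mathcal Ac^*\subseteq F_0$. For $s,t\in\mathcal A$ put $u=csc^*$ and $v=ctc^*$. Then $(c^*uc)(c^*vc)=c^*(u\,cc^*\,v)c$ is symmetric in $u,v$, because $u,v,cc^*\in F_0$ commute. Since $c^*c\,s\,c^*c=c^*uc$, this shows that $\mathrm{her}(c^*c)$ is abelian. It is non-zero and contained in $\mathcal D$. $\square$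

**Proof of (b)⇒(a).** Assume (b), and let $\mathcal A\subseteq\mathcal B$ be not aperiodic. We construct two pseudo-expectations.

**Step 1: the failure occurs at a self-adjoint $b$.** We need this to order values. Suppose the aperiodicity condition held for all self-adjoint elements. Let $b=b_1+ib_2$ with $b_1,b_2$ self-adjoint, and let $\mathcal D$, $\varepsilon$ and $\eta\in(0,1)$ be given. Choose $d_1\in\mathcal D_+^1$ and $a_1\in\mathcal A$ with $\|d_1b_1d_1-a_1\|<\eta$. Let $\mathcal D_2=\mathrm{her}((d_1-(1-\eta))_+)$. By Fact 6 it is non-zero, lies in $\mathcal D$, and $\|d_1x-x\|\le\eta\|x\|$ on it. Choose $d_2\in(\mathcal D_2)_+^1$ and $a_2\in\mathcal A$ with $\|d_2b_2d_2-a_2\|<\eta$. Since $\|d_2-d_2d_1\|\le\eta$ and $\|d_2-d_1d_2\|\le\eta$, replacing $d_2b_1d_2$ by $d_2d_1b_1d_1d_2$ costs at most $2\eta\|b_1\|$, and then replacing $d_1b_1d_1$ by $a_1$ costs at most $\eta$. So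
$$\|d_2bd_2-(d_2a_1d_2+ia_2)\|\le2\eta\|b_1\|+2\eta<\varepsilon$$
for small $\eta$, and the condition would hold for all $b$. Hence there are $b=b^*$, $\mathcal D\in\mathbb H(\mathcal A)$ and $\varepsilon>0$ with
$$\|dbd-a\|\ge\varepsilon\qquad(d\in\mathcal D_+^1,\ a\in\mathcal A).\tag{4}$$
By Lemma D pick a non-zero abelian $F\in\mathbb H(\mathcal A)$ with $F\subseteq\mathcal D$, and write $F=C_0(X)$.

**Step 2: at each point two states differ at $b$.** This turns (4) into information on states. For $x\in X$ let $K_x$ be the set of states of $\mathcal B$ that extend $\delta_x$ on $F$. It is non-empty, weak*-compact and convex. Let $M(x)$ and $m(x)$ be the maximum and minimum of $\omega(b)$ over $\omega\in K_x$. We claim that $M(x)-m(x)\ge\varepsilon$.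

Let $c=\frac12(M(x)+m(x))$. For open $U\ni x$ take $d_U\in C_c(U)$ with $0\le d_U\le1$ and $d_U(x)=1$. Then $\|d_U(b-c)d_U\|\ge\varepsilon$ by (4), since $cd_U^2\in\mathcal A$. As this element is self-adjoint, there is a state $\sigma_U$ of $\mathcal B$ with $|\sigma_U(d_U(b-c)d_U)|\ge\varepsilon$. Let $\omega$ be a weak* cluster point of $\sigma_U(d_U\,\cdot\,d_U)$ as $U$ shrinks to $x$. Then $\omega\ge0$, $\omega(1)\le1$ and $|\omega(b-c)|\ge\varepsilon$; in particular $\omega(1)>0$. For $f\in F$, continuity at $x$ gives $\|d_Ufd_U-f(x)d_U^2\|\to0$, so $\omega(f)=f(x)\omega(1)$. Hence $\omega/\omega(1)\in K_x$, and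
$$\varepsilon\le|\omega(b-c)|=\omega(1)\,\Big|\frac{\omega(b)}{\omega(1)}-c\Big|\le\tfrac12(M(x)-m(x)),$$
which gives $M(x)-m(x)\ge2\varepsilon\geq \varepsilon$.

**Step 3: one gap for a dense set of points.** The interval $[m(x),M(x)]$ moves with $x$, and we need one threshold for many $x$. For $t\in\frac\varepsilon2\mathbb Z$ put
$$X_t=\{x\in X:m(x)\le t,\ M(x)\ge t+\tfrac\varepsilon2\}.$$
If $t$ is the least multiple of $\frac\varepsilon2$ with $t\ge m(x)$, then $t+\frac\varepsilon2<m(x)+\varepsilon\le M(x)$, so $x\in X_t$. As $|m(x)|\le\|b\|$, finitely many $X_t$ cover $X$. A finite union of nowhere dense sets is nowhere dense, so for some $t$ there is a non-empty open $V\subseteq X$ with $V\subseteq\overline{X_t}$. Then $Y:=X_t\cap V$ is dense in $V$. Put $F'=C_0(V)$, an ideal of $F$; so $F'\in\mathbb H(\mathcal A)$ by Fact 6.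

**Step 4: local maps.** For each $x\in Y$ we build the compression of Section 3 and see that here $|\eta\rangle\langle\eta|$ comes from $\mathcal A$. Let $\omega\in K_x$ with $\omega(b)=M(x)$, with GNS triple $(\rho_x,H_x,\eta_x)$ for $\mathcal B$. Put $G_x=\overline{\rho_x(\mathcal A)\eta_x}$, let $\pi_x=\rho_x(\cdot)|_{G_x}$ on $\mathcal A$, and let $\theta_x=P_{G_x}\rho_x(\cdot)|_{G_x}$, a ucp map on $\mathcal B$ that extends $\pi_x$.

For $g\in F$, $\|(\pi_x(g)-g(x))\eta_x\|^2=\omega(g^*g)-g(x)\omega(g^*)-\overline{g(x)}\omega(g)+|g(x)|^2=0$, since $\omega|_F=\delta_x$. Pick $f_0\in F$ with $f_0(x)=1$; then $\pi_x(f_0)\eta_x=\eta_x$. For $f\in F$ and $a\in\mathcal A$,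
$$\pi_x(f)\pi_x(a)\eta_x=\pi_x(faf_0)\eta_x\in\mathbb C\eta_x,$$
because $faf_0\in F$. So $\pi_x(f)G_x\subseteq\mathbb C\eta_x$, and the same holds for $f^*$. Hence $\pi_x(f)$ is a multiple of $|\eta_x\rangle\langle\eta_x|$, and evaluation at $\eta_x$ gives
$$\pi_x(f)=f(x)\,|\eta_x\rangle\langle\eta_x|\qquad(f\in F).\tag{5}$$
Since $\langle\theta_x(b)\eta_x,\eta_x\rangle=\omega(b)=M(x)$, for $f=f^*\in F$ we obtain
$$\pi_x(f)\theta_x(b)\pi_x(f)=M(x)\pi_x(f)^2\ge(t+\tfrac\varepsilon2)\pi_x(f)^2 .\tag{6}$$

**Step 5: a faithful direct sum.** To apply injectivity we need a faithful representation of $\mathcal A$. Let $\pi=\bigoplus_{x\in Y}\pi_x$, let $N$ be the ideal generated by $F'$, and let $Q=N\cap\ker\pi$. We show $Q=0$. For $f,f'\in F'$, $a,a'\in\mathcal A$ and $q\in Q$, the element $g=faqa'f'$ lies in $F'$ and $\pi_x(g)=0$ for $x\in Y$. By (5), $g$ vanishes on $Y$, which is dense in $V$, so $g=0$. Hence $NQN=0$. As $Q\subseteq N$, we get $(q^*q)^3=0$ for $q\in Q$, so $Q=0$.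

Let $\pi'$ be the composition of $\mathcal A\to\mathcal A/N$ with a faithful unital representation of $\mathcal A/N$ (omit it if $N=\mathcal A$). By Arveson's theorem extend it to a ucp map $\theta'$ on $\mathcal B$. Put $\Theta=\bigoplus_{x\in Y}\theta_x\oplus\theta'$, a ucp map from $\mathcal B$ to some $B(\mathcal L)$. Then $\kappa:=\Theta|_{\mathcal A}=\pi\oplus\pi'$ is a $*$-homomorphism with kernel $\ker\pi\cap N=0$.

**Step 6: two pseudo-expectations.** Finally we carry the gap over to $I(\mathcal A)$. For $f=f^*\in F'$ we have $\pi'(f)=0$, so by (6)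
$$\kappa(f)\Theta(b)\kappa(f)\ge(t+\tfrac\varepsilon2)\kappa(f)^2.$$
Extend $\kappa^{-1}:\kappa(\mathcal A)\to\mathcal A\subseteq I(\mathcal A)$ to a ucp map $\Delta:B(\mathcal L)\to I(\mathcal A)$. Then $\Phi^+=\Delta\circ\Theta$ is a pseudo-expectation, and Fact 2 applied to $\Delta$ on $\kappa(\mathcal A)$ gives
$$f\Phi^+(b)f=\Delta(\kappa(f)\Theta(b)\kappa(f))\ge(t+\tfrac\varepsilon2)f^2\qquad(f=f^*\in F').$$
Repeat Steps 4–6 with the same $Y$, but with states $\omega\in K_x$ for which $\omega(b)=m(x)\le t$. This gives a pseudo-expectation $\Phi^-$ with $f\Phi^-(b)f\le tf^2$. If $\Phi^+=\Phi^-$, then $\frac\varepsilon2f^2\le0$ for all $f=f^*\in F'$, which is false for $f\ne0$. So the pseudo-expectation is not unique, and (a) is proved. This completes the proof of Theorem 2. $\square$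

## 8. A Fock space with a commuting mirror image

In Theorem 1 the unique pseudo-expectation kills the non-zero positive element $T$, so it is far from faithful. Can the failure of aperiodicity be blamed on this? No.

**Theorem 3.** Let $\mathcal A=M_{2^\infty}$. There is a separable $\mathcal B\supseteq\mathcal A$, not aperiodic, whose unique pseudo-expectation is a faithful conditional expectation $E:\mathcal B\to\mathcal A$.

The new $b$ must satisfy $E(b)=0$ without being positive. We keep a sum of rank-one projections in many directions as one part of $b$, so that $dbd$ stays large, and we add a creation and an annihilation operator. They make $\Omega$ cyclic for $\mathcal B$. Faithfulness then follows if a mirror image of $\mathcal B$ commutes with $\mathcal B$.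

**The Fock space.** Let $\tau$ be the (faithful) trace of $\mathcal A$ and $H=L^2(\mathcal A,\tau)$, with $\langle x,y\rangle=\tau(y^*x)$ and commuting bounded left and right multiplications by $\mathcal A$. Let $\{h_\lambda\}_{\lambda\in\Lambda}$ be a countable norm-dense subset of $\{h\in\mathcal A_+\text{ invertible},\ \tau(h)=1\}$. Put $\xi_\lambda=h_\lambda^{1/2}\in H$; these are unit vectors with $\xi_\lambda^*=\xi_\lambda$. Let
$$\varphi_\lambda(a)=\langle a\xi_\lambda,\xi_\lambda\rangle=\tau(ah_\lambda),\qquad\varphi(a)=(\varphi_\lambda(a))_\lambda\in\ell^\infty(\Lambda).$$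
Fix $c_\lambda>0$ with $C:=\sum_\lambda c_\lambda\|h_\lambda\|<\infty$. Let $\mathcal F=\bigoplus_{p\ge0}\mathcal F_p$ with $\mathcal F_p=\bigoplus_{\Lambda^p}H^{\otimes(p+1)}$. Write $x_0[\lambda_1]x_1\cdots[\lambda_p]x_p$ for the elementary vectors: $\lambda_1,\dots,\lambda_p$ are labels that tell the summand, and $x_0,\dots,x_p\in H$ are the tensor factors. So $\mathcal F_0=H$; put $\Omega=1\in H$. The algebra $\mathcal A$ acts faithfully by left multiplication on $x_0$.

**The operators.** For $g\in\ell^\infty(\Lambda)$, with $w$ denoting the remaining letters, let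
$$l_g(x_0w)=\sum_\lambda g(\lambda)c_\lambda^{1/2}\,\xi_\lambda[\lambda](h_\lambda^{1/2}x_0)w,\qquad q_g(x_0[\lambda]x_1w)=g(\lambda)\langle x_0,\xi_\lambda\rangle\,\xi_\lambda[\lambda]x_1w,\qquad q_g|_{\mathcal F_0}=0.$$
Different labels are orthogonal, so $\|l_gv\|^2=\sum_\lambda|g(\lambda)|^2c_\lambda\|h_\lambda^{1/2}v\|^2\le C\|g\|_\infty^2\|v\|^2$. On vectors with first label $\lambda$, $q_g$ is $g(\lambda)|\xi_\lambda\rangle\langle\xi_\lambda|$ on the factor $x_0$, so $\|q_g\|\le\|g\|_\infty$ and $q_g^*=q_{\bar g}$. Pairing $l_g(x_0w)$ with $y_0[\lambda]y_1w'$ gives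
$$l_g^*(y_0[\lambda]y_1w)=\overline{g(\lambda)}c_\lambda^{1/2}\langle y_0,\xi_\lambda\rangle(h_\lambda^{1/2}y_1)w,\qquad l_g^*|_{\mathcal F_0}=0.$$
So $l_g$ raises the level by one, $l_g^*$ lowers it by one, and $q_g$ and $\mathcal A$ preserve it. For $a\in\mathcal A$, inserting the definitions gives
$$l_f^*al_g=\sum_\lambda\overline{f(\lambda)}g(\lambda)c_\lambda\varphi_\lambda(a)h_\lambda\in\mathcal A,\quad q_fal_g=l_{fg\varphi(a)},\quad l_f^*aq_g=(l_{\bar gf\varphi(a^*)})^*,\quad q_faq_g=q_{fg\varphi(a)}.\tag{7}$$
For instance $l_f^*al_g(x_0w)=\sum_\lambda g(\lambda)c_\lambda^{1/2}\,l_f^*\big((a\xi_\lambda)[\lambda](h_\lambda^{1/2}x_0)w\big)=\sum_\lambda\overline{f(\lambda)}g(\lambda)c_\lambda\langle a\xi_\lambda,\xi_\lambda\rangle h_\lambda x_0w$. The second and the fourth relation come from $|\xi_\lambda\rangle\langle\xi_\lambda|a\xi_\lambda=\varphi_\lambda(a)\xi_\lambda$, and the third is the adjoint of $q_{\bar g}a^*l_f=l_{\bar gf\varphi(a^*)}$.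

**The algebras.** Let $\mathcal W$ be the $*$-algebra generated by $\mathcal A$ and all $l_g,q_g$, and $\hat{\mathcal B}=\overline{\mathcal W}$. For real $f$ let $b_f=l_f+l_f^*+q_f$. Put $b=b_1$ (constant function $1$) and
$$\mathcal B=C^*(\mathcal A,\ b,\ b_{\delta_\lambda}\ (\lambda\in\Lambda))\subseteq\hat{\mathcal B},$$
which is separable. We prove uniqueness on $\hat{\mathcal B}$, where computations are easy, and faithfulness on $\mathcal B$.

**Step 1: a normal form in $\mathcal W$.** This reduces later limits to four kinds of elements. We claim that $\mathcal W$ is the linear span of $\mathcal A$ and of elements $al_gZ$, $Zl_g^*a$, $aq_ga'$ with $a,a'\in\mathcal A$, $Z\in\mathcal W$. Take a word $a_0s_1a_1\cdots s_ra_r$ with $r\ge1$, $a_i\in \mathcal A$, and letters $s_i$ of type $l$, $l^*$ or $q$; we use induction on $r$. If $s_1$ is of type $l$, or $s_r$ of type $l^*$, or $r=1$, it has one of these forms. Otherwise $r\ge2$, $s_1$ is of type $q$ or $l^*$, and $s_r$ of type $l$ or $q$. Let $j\ge2$ be least such that $s_j$ is of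 type $l$ or $q$. Then $s_{j-1}$ is of type $q$ or $l^*$: if $j=2$ it is $s_1$, and if $j>2$ it is of type $l^*$ by minimality. So $s_{j-1}a_{j-1}s_j$ is one of the four products in (7), and (7) replaces it by a single letter or by an element of $\mathcal A$. The word gets shorter.

**Step 2: the expectation.** Here we identify the candidate. Let $P_0$ be the projection onto $\mathcal F_0$ and $E(x)=P_0x|_{\mathcal F_0}$. Then $E(a)=a$. Also $E$ vanishes on $al_gZ$, because the range of $l_g$ is orthogonal to $\mathcal F_0$ and $\mathcal A$ preserves levels; on $Zl_g^*a$, because $l_g^*$ is zero on $\mathcal F_0$; and on $aq_ga'$, because $q_g$ is zero on $\mathcal F_0$. By Step 1 and continuity, $E$ is a ucp map $\hat{\mathcal B}\to\mathcal A$ (with $\mathcal A\subseteq B(H)$) that fixes $\mathcal A$, that is, a conditional expectation. Moreover $E(b)=0$. On the other hand, by (7), $E(b^2)=l_1^*l_1=\sum_\lambda c_\lambda h_\lambda\ne0$ (as an element of $\mathcal A$), so the obstruction from Theorem 1 is gone for $b$.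

**Step 3: $\psi_k(x)\to E(x)$ in norm for all $x\in\hat{\mathcal B}$.** This is what uniqueness rests on, as in Theorem 1. Both $\psi_k$ and $E$ are contractive, so it suffices to check the spanning elements. Write $v_1,\dots,v_N$ ($N=4^k$) for the $v_{ij}^{(k)}$.

For $x=a\in\mathcal A$ this is known.

For $x=al_gZ$ write $\psi_k(x)=\sum_i(v_i^*al_g)(Zv_i)$, a row times a column. The column has squared norm $\|\sum_iv_i^*Z^*Zv_i\|=\|\psi_k(Z^*Z)\|\le\|Z\|^2$. For the row $R=[v_i^*al_g]_i$, (7) gives
$$R^*R=\big[l_g^*a^*v_iv_j^*al_g\big]_{i,j}=\Big[\sum_\lambda|g(\lambda)|^2c_\lambda\varphi_\lambda(a^*v_iv_j^*a)h_\lambda\Big]_{i,j}.$$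
The scalar matrix $[\varphi_\lambda(a^*v_iv_j^*a)]_{i,j}$ is positive. Its norm is the supremum over $\|c\|_2\le1$ of $\varphi_\lambda\big(a^*\big|\sum_jc_jv_j^*\big|^2a\big)$, where $|V|^2=V^*V$. By (2) this is at most $2^{-k}\|a\|^2$. So $\|R\|^2\le2^{-k}C\|g\|_\infty^2\|a\|^2$, and $\|\psi_k(x)\|\le\|R\|\|Z\|\to0$. As $E(x)=0$, this is the claim.

For $x=Zl_g^*a$ take adjoints.

For $x=aq_ga'$: it vanishes on $\mathcal F_0$, and on vectors with first label $\lambda$ it is $g(\lambda)|a\xi_\lambda\rangle\langle a'^*\xi_\lambda|$ acting on the factor $x_0$. The $v_i$ act on the same factor and preserve labels. So (1) and (2) give $\|\psi_k(x)\|\le2^{-k}\|g\|_\infty\|a\|\|a'\|\to0=E(x)$.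

**Step 4: uniqueness.** Let $\Phi$ be a pseudo-expectation for $\mathcal A\subseteq\hat{\mathcal B}$ and $x\in\hat{\mathcal B}$. By Fact 2 and Step 3, $\psi_k(\Phi(x))=\Phi(\psi_k(x))\to\Phi(E(x))=E(x)$. Also $\psi_k(E(x))\to E(x)$, since $E(x)\in\mathcal A$. So $\psi_k(\Phi(x)-E(x))\to0$, and $\Phi(x)=E(x)$ by Lemma A. Hence $E$ is the unique pseudo-expectation on $\hat{\mathcal B}$, and by Fact 1 $E|_{\mathcal B}$ is the unique one for $\mathcal A\subseteq\mathcal B$.

**Step 5: the inclusion is not aperiodic.** We check Fact 4 for $b$. Let $d\in\mathcal A_+^1$ and let $P_1$ be the projection onto $\mathcal F_1$. Since $l_1$ and $l_1^*$ change the level, $P_1dbdP_1=dq_1d|_{\mathcal F_1}$. On the summand with label $\lambda$ this is $|d\xi_\lambda\rangle\langle d\xi_\lambda|$ on the factor $x_0$. Its norm is therefore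
$$\sup_\lambda\|d\xi_\lambda\|^2=\sup_\lambda\tau(h_\lambda d^2)=\sup\{\tau(hd^2):h\in\mathcal A_+,\ \tau(h)=1\}.$$
The last equality holds because the $h_\lambda$ are dense among the invertible $h$, and these are dense among all $h$, as one sees from $(1-s)h+s1$, $s\to0$. For $\eta\in(0,1)$ let $f(r)=(r-(1-\eta))_+$. Since $\|d\|=1$, $f(d)\ne0$, and $\tau(f(d))>0$ as $\tau$ is faithful. For $h=f(d)/\tau(f(d))$ we have $\tau(hd^2)\ge(1-\eta)^2$, because $f(d)d^2\ge(1-\eta)^2f(d)$. So $\|dbd\|\ge1$. Since $E(b)=0$, Fact 4 with $\mathcal D=\mathcal A$ applies.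

**Step 6: the mirror image.** We prepare the commutant argument for faithfulness. Let $J$ be given by
$$J(x_0[\lambda_1]x_1\cdots[\lambda_p]x_p)=x_p^*[\lambda_p]\cdots[\lambda_1]x_0^* .$$
Since $\langle x^*,y^*\rangle=\tau(yx^*)=\tau(x^*y)=\langle y,x\rangle$, $J$ extends to an antiunitary operator. Also $J^2=1$, $J\Omega=\Omega$ and $J\mathcal F_p=\mathcal F_p$. The operator $JaJ$ is right multiplication by $a^*$ on the last factor $x_p$. For real $g$ put $r_g=Jl_gJ$ and $q'_g=Jq_gJ$, so that $r_g^*=Jl_g^*J$ and $q_g'^*=q_g'$. From $\xi_\mu^*=\xi_\mu$ we get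
$$r_g(wx_p)=\sum_\mu g(\mu)c_\mu^{1/2}\,w(x_ph_\mu^{1/2})[\mu]\xi_\mu,\qquad r_g^*(wy_{p-1}[\mu]y_p)=g(\mu)c_\mu^{1/2}\langle y_p,\xi_\mu\rangle\,w(y_{p-1}h_\mu^{1/2}),$$
$$q'_g(w[\mu]x_p)=g(\mu)\langle x_p,\xi_\mu\rangle\,w[\mu]\xi_\mu,$$
while $r_g^*$ and $q'_g$ vanish on $\mathcal F_0$. For the inner products we used that $J$ is antilinear and $\overline{\langle y_p^*,\xi_\mu\rangle}=\langle y_p,\xi_\mu\rangle$.

**Step 7: $J\mathcal BJ$ commutes with $\mathcal B$.** It suffices to check generators, since they form self-adjoint sets. Left multiplication by $a$ on $x_0$ commutes with right multiplications on $x_p$ (for $p=0$ this is the commutation of left and right multiplications on $H$). It commutes with $r_g$: on $\mathcal F_0$ both orders give $\sum_\mu g(\mu)c_\mu^{1/2}(ax_0h_\mu^{1/2})[\mu]\xi_\mu$, and on higher levels different factors are involved. As this holds for all $a\in\mathcal A$, it also commutes with $r_g^*$. It commutes with $q'_g$, which vanishes on $\mathcal F_0$ and acts on $x_p$, $p\ge1$, elsewhere. So $\mathcal A$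 commutes with $J\mathcal AJ$ and with $Jb_gJ=r_g+r_g^*+q'_g$. Conjugating by $J$, $J\mathcal AJ$ commutes with the $b_f$.

It remains to show $[b_f,Jb_gJ]=0$ for real $f,g$. This is a sum of nine commutators, which we group in six sums, each of them zero. We shall use the identities
$$\langle x_0h_\lambda^{1/2},\xi_\lambda\rangle=\langle x_0,h_\lambda\rangle=\langle h_\lambda^{1/2}x_0,\xi_\lambda\rangle\qquad(x_0\in H).\tag{8}$$

1. $[l_f,r_g]=0$. On $\mathcal F_0$ both orders give $\sum_{\lambda,\mu}f(\lambda)g(\mu)(c_\lambda c_\mu)^{1/2}\,\xi_\lambda[\lambda](h_\lambda^{1/2}x_0h_\mu^{1/2})[\mu]\xi_\mu$. On $\mathcal F_p$ with $p\ge1$, $l_f$ works at $x_0$ and $r_g$ at $x_p$.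

2. $[l_f^*,r_g^*]=0$, by taking adjoints in 1.

3. $[q_f,q'_g]=0$. Both vanish on $\mathcal F_0$. On $\mathcal F_p$, $p\ge1$, they act on the distinct factors $x_0,x_p$ and preserve labels.

4. $[l_f,q'_g]+[q_f,r_g]=0$. On $\mathcal F_p$, $p\ge1$, each commutator is $0$: $l_f$ works at $x_0$ and leaves the last label and $x_p$ alone, where $q'_g$ acts; $r_g$ works at $x_p$ and leaves $x_0$ and the first label alone, where $q_f$ acts. On $\mathcal F_0$ we have $q_f=q'_g=0$, so the sum is $q_fr_g-q'_gl_f$. Here
$$q_fr_gx_0=\sum_\lambda f(\lambda)g(\lambda)c_\lambda^{1/2}\langle x_0h_\lambda^{1/2},\xi_\lambda\rangle\,\xi_\lambda[\lambda]\xi_\lambda,\qquad q'_gl_fx_0=\sum_\lambda f(\lambda)g(\lambda)c_\lambda^{1/2}\langle h_\lambda^{1/2}x_0,\xi_\lambda\rangle\,\xi_\lambda[\lambda]\xi_\lambda,$$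
which agree by (8). Separately these two commutators need not vanish; this is why $b_f$ contains $q_f$ together with $l_f$.

5. $[l_f^*,q'_g]+[q_f,r_g^*]=0$, by taking adjoints in 4, since $q_f$ and $q'_g$ are self-adjoint.

6. $[l_f,r_g^*]+[l_f^*,r_g]=0$. On $\mathcal F_1$ both $l_fr_g^*$ and $r_g^*l_f$ map $x_0[\lambda]x_1$ to
$$g(\lambda)c_\lambda^{1/2}\langle x_1,\xi_\lambda\rangle\sum_\mu f(\mu)c_\mu^{1/2}\,\xi_\mu[\mu](h_\mu^{1/2}x_0h_\lambda^{1/2}).$$
On $\mathcal F_p$, $p\ge2$, $l_f$ works at $x_0$ and $r_g^*$ at $x_{p-1},x_p$, so they commute. Thus $[l_f,r_g^*]=0$ on $\mathcal F_p$, $p\ge1$, for all real $f,g$. Since $J[l_f^*,r_g]J=[r_f^*,l_g]=-[l_g,r_f^*]$, also $[l_f^*,r_g]=0$ there. On $\mathcal F_0$, where $l_f^*=r_g^*=0$, the sum is $l_f^*r_g-r_g^*l_f$. By (8) and $h_\lambda^{1/2}\xi_\lambda=h_\lambda=\xi_\lambda h_\lambda^{1/2}$, both terms map $x_0$ to $\sum_\lambda f(\lambda)g(\lambda)c_\lambda\langle x_0,h_\lambda\rangle h_\lambda$.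

Adding up, $[b_f,Jb_gJ]=0$.

**Step 8: $\Omega$ is cyclic for $\mathcal B$.** This is where the generators $b_{\delta_\lambda}$ are needed. Let $\mathcal K=\overline{\mathcal B\Omega}$. Then $\mathcal F_0=\overline{\mathcal A\Omega}\subseteq\mathcal K$. Suppose $\mathcal F_0,\dots,\mathcal F_p\subseteq\mathcal K$ and let $v\in\mathcal F_p$. Then
$$l_{\delta_\lambda}v=b_{\delta_\lambda}v-(q_{\delta_\lambda}+l_{\delta_\lambda}^*)v\in\mathcal K,$$
because $\mathcal K$ is $\mathcal B$-invariant and $q_{\delta_\lambda}v$, $l^*_{\delta_\lambda}v$ lie in levels $\le p$. Hence, for all $a\in\mathcal A$,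
$$al_{\delta_\lambda}v=c_\lambda^{1/2}(ah_\lambda^{1/2})[\lambda](h_\lambda^{1/2}v)\in\mathcal K .$$
Since $h_\lambda^{1/2}$ is invertible, $\{ah_\lambda^{1/2}:a\in\mathcal A\}=\mathcal A$ is dense in $H$, and $h_\lambda^{1/2}v$ ranges over all of $\mathcal F_p$. As $\lambda$ varies, these vectors span a dense subspace of $\mathcal F_{p+1}$. So $\mathcal F_{p+1}\subseteq\mathcal K$, and by induction $\mathcal K=\mathcal F$.

**Step 9: $E$ is faithful on $\mathcal B$.** Let $x\in\mathcal B$ with $E(x^*x)=0$. Then $\|x\Omega\|^2=\langle E(x^*x)\Omega,\Omega\rangle=\tau(E(x^*x))=0$. For $y\in J\mathcal BJ$, Step 7 gives $xy\Omega=yx\Omega=0$. By Step 8, $J\mathcal BJ\Omega=J\mathcal B\Omega$ is dense in $\mathcal F$. So $x=0$, and Theorem 3 is proved. $\square$
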